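\title{A sharp lower bound for the rank of the rigidity matrix of a $d$-edge-connected graph in general position}

\begin{abstract}
Let $d\ge 2$ and let $G$ be a $d$-edge-connected simple graph with $m\ge2$ vertices, placed in the plane so that no three vertices are collinear. We prove that the rigidity matrix has rank at least $2m-2-\frac{m-2}{d-1}$. For $d$-valent graphs with $d\ge5$ this answers a question of Luo. For $d\ge3$ the bound is attained by $d$-valent graphs for every $m\ge d+1$ for which it is an integer, and for $d\ge5$ it fails for some $d$-valent graphs that are only $2$-edge-connected. The proof assembles the graph by merging parts two at a time, bounds the dimension of the space of infinitesimal motions by $2$ plus the number of merges made along a single edge, and estimates that number by a purely combinatorial induction.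
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a finite simple graph with $m=|V|\ge1$ vertices and let $\mathbf p\colon V\to\mathbb R^2$ be a configuration. The \emph{rigidity matrix} $R(\mathbf p)$ is the $|E|\times 2m$ matrix whose row for the edge $uv$ has the entries of $\mathbf p(u)-\mathbf p(v)$ in the two columns of $u$, the entries of $\mathbf p(v)-\mathbf p(u)$ in the two columns of $v$, and zeros elsewhere. We write $r(G(\mathbf p))$ for its rank. A vector in the kernel of $R(\mathbf p)$ is a map $q\colon V\to\mathbb R^2$ with
\begin{equation}\label{eq:motion}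
(\mathbf p(u)-\mathbf p(v))\cdot(q(u)-q(v))=0\qquad\text{for every edge }uv .
\end{equation}
If the vertices move with velocities $q$, the left side is half the derivative of the squared length of $uv$. So the kernel consists of the velocity fields that preserve all edge lengths to first order. We call them \emph{motions}, and we write $D=2m-r(G(\mathbf p))$ for the dimension of the space of motions. A lower bound for the rank is an upper bound for the number $D$ of degrees of freedom.

Let $J$ be the rotation of the plane by $90^\circ$, so that $w\cdot Jw=0$ for all $w$. For $t\in\mathbb R^2$ and $\omega\in\mathbb R$ the field $q(z)=t+\omega J\mathbf p(z)$ satisfies \eqref{eq:motion} for every pair $u,v$; these are the \emph{trivial} motions. A trivial motion that vanishes at two vertices with different images has $\omega=0$ and $t=0$. Hence $D\ge3$ and $r(G(\mathbf p))\le 2m-3$ whenever $\mathbf p$ is not constant.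

To bring the rank near this maximum one needs hypotheses on both $\mathbf p$ and $G$. If all points lie on the horizontal axis, then $m$ columns of $R(\mathbf p)$ vanish and the other $m$ add up to zero, so the rank is at most $m-1$, whatever the graph. The simplest condition that excludes this is \emph{general position}: the images of any three vertices do not lie on a common line. When $m\ge3$ this forces $\mathbf p$ to be injective, since two coinciding points and any third point lie on a line. Distinct points on a circle are in general position. On the side of the graph, the rank is at most $|E|$, and two pieces joined by few edges move almost independently of each other. A graph is \emph{$d$-valent} if every vertex has exactly $d$ neighbors. For $X\subseteq V$ let $\partial X$ be the set of edges with exactly one end in $X$. We call $G$ \emph{$d$-edge-connected} if $|\partial X|\ge d$ for all $\emptyset\ne X\subsetneq V$. Such a graph remains connected after the removal of any $d-1$ edges. The converse holds when $|E|\ge d-1$, in particular for $d$-valent simple graphs, because a cut with fewer than $d$ edges can then be enlarged to a disconnecting set of exactly $d-1$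 edges.

A $d$-valent graph with $d\ge4$ has $dm/2\ge 2m$ edges, and one might guess that high edge-connectivity and general position force the rank to be $2m-3$. They do not.

\begin{example}\label{ex:bipartite}
Let $d\ge2$, let $G=K_{d,d}$ have vertex classes $A$ and $B$, and place the vertices at distinct points of the unit circle. Put $q=\mathbf p$ on $A$ and $q=-\mathbf p$ on $B$. For an edge $ab$ the left side of \eqref{eq:motion} is $|\mathbf p(a)|^2-|\mathbf p(b)|^2=0$, so $q$ is a motion. It is not trivial, because \eqref{eq:motion} fails for a pair of vertices of $A$. Hence $D\ge4$. The graph is $d$-edge-connected: a set of $s\le d$ vertices spans at most $s^2/4$ edges, so its cut has at least $ds-s^2/2\ge ds/2\ge d$ edges when $s\ge2$, and $d$ edges when $s=1$.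
\end{example}

So the question is how many degrees of freedom can survive. For $d=4$ it is known that a $4$-valent, $4$-edge-connected graph in general position has $r(G(\mathbf p))\ge\frac{5m-4}{3}$. Luo \cite{Luo} asks whether, for $d\ge5$, every $d$-valent, $d$-edge-connected graph in general position satisfies
\begin{equation}\label{eq:main}
r(G(\mathbf p))\ \ge\ \frac{(2d-3)m-2(d-2)}{d-1}\ =\ 2m-2-\frac{m-2}{d-1},
\end{equation}
or equivalently $D\le 2+\frac{m-2}{d-1}$. The simplest cases suggest this formula. For $d=2$ the graph is a cycle and \eqref{eq:main} says $r\ge m=|E|$; indeed, in a linear relation among the rows the two columns of a vertex give a relation between two nonparallel vectors, so all coefficients vanish. For $K_{d+1}$, the smallest $d$-valent graph, \eqref{eq:main} allows $D\le 3$, the least possible value. For $K_{d,d}$ it allows $D\le4$, which leaves room for exactly the one extra motion of Example~\ref{ex:bipartite}. Thus $d-1$ more vertices can buy one more degree of freedom, and \eqref{eq:main} says that they never buy more. The answer to the question is yes, and the proof works for every $d\ge2$, so it recovers the case $d=4$.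

\begin{theorem}\label{thm:main}
Let $d\ge2$, let $G$ be a $d$-valent, $d$-edge-connected simple graph with $m$ vertices, and let $\mathbf p$ be in general position. Then \eqref{eq:main} holds.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] Regularity is not needed: for $d\ge2$, inequality \eqref{eq:main} holds for every $d$-edge-connected simple graph with $m\ge2$ vertices in general position.
\item[(b)] Let $d\ge3$. Equality in Theorem~\ref{thm:main} can hold only if $(d-1)\mid(m-2)$. For every $m\ge d+1$ with $(d-1)\mid(m-2)$ it is attained by some $d$-valent, $d$-edge-connected graph in general position.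
\item[(c)] Edge-connectivity cannot be dropped: for every $d\ge5$ there are $d$-valent, $2$-edge-connected graphs in general position that violate \eqref{eq:main}.
\end{enumerate}
\end{theorem}

All the geometry is in Section~\ref{sec:merging}, which bounds $D$ by $2+b(G)$ for a combinatorial invariant $b(G)$. Section~\ref{sec:surplus} states an upper bound for $b$ on a class of multigraphs suited to induction and deduces Theorem~\ref{thm:main}; Section~\ref{sec:induction} proves that bound. Sections~\ref{sec:nonregular}, \ref{sec:sharp} and~\ref{sec:needed} prove the three parts of Theorem~\ref{thm:more}.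

\section{Merging sequences bound the rank}\label{sec:merging}

We build $G$ from its vertices by joining two pieces at a time, and we follow the dimension of the space of motions. For $\emptyset\ne X\subseteq V$ let $M(X)\subseteq(\mathbb R^2)^X$ be the space of motions of the induced subgraph $G[X]$ with the configuration $\mathbf p|_X$, and let $D(X)=\dim M(X)$. Each edge between two pieces imposes one linear condition, and we must know how many of these conditions are independent. We have no description of $M(X)$, but it always contains the trivial motions, and these suffice to separate two edges.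

\begin{lemma}\label{lem:glue}
Let $G$ be simple with $m\ge3$ vertices and let $\mathbf p$ be in general position. Let $X,Y\subseteq V$ be disjoint and nonempty, and let $c$ be the number of edges joining $X$ to $Y$. Then
\[
D(X\cup Y)\le D(X)+D(Y)-\min\{c,2\}.
\]
\end{lemma}

\begin{proof}
For an edge $f=xy$ with $x\in X$ and $y\in Y$ put $u_f=\mathbf p(x)-\mathbf p(y)$, which is nonzero because $\mathbf p$ is injective, and define a linear form on $M(X)\oplus M(Y)$ by $\varphi_f(q,q')=u_f\cdot(q(x)-q'(y))$. Then $M(X\cup Y)$ is the common kernel of the $c$ forms $\varphi_f$. We must show that each form is nonzero and that any two are linearly independent. For $q'=0$ and the trivial motion $q(z)=t+\omega J\mathbf p(z)$ of $X$ we have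
\[
\varphi_f(q,0)=u_f\cdot t+\omega\, u_f\cdot J\mathbf p(x).
\]
Taking $t=u_f$ and $\omega=0$ shows that $\varphi_f\ne0$. Let $f=xy$ and $g=x'y'$ be different edges and suppose that $\alpha\varphi_f+\beta\varphi_g=0$ with $(\alpha,\beta)\ne(0,0)$. Comparing the coefficients of $t$ and of $\omega$ gives
\[
\alpha u_f+\beta u_g=0,\qquad \alpha\,u_f\cdot J\mathbf p(x)+\beta\,u_g\cdot J\mathbf p(x')=0 .
\]
Since $u_f$ and $u_g$ are nonzero, the first equation shows that $\alpha,\beta\neq0$ and that $u_g$ is parallel to $u_f$. Substituting $\beta u_g=-\alpha u_f$ into the second gives $u_f\cdot J(\mathbf p(x)-\mathbf p(x'))=0$, so $\mathbf p(x)-\mathbf p(x')$ is a multiple of $u_f$. Thus $\mathbf p(x')$ lies on the line through $\mathbf p(x)$ and $\mathbf p(y)$, and so does $\mathbf p(y')=\mathbf p(x')-u_g$. Two different edges of a simple graph have at least three different ends, and this contradicts general position.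
\end{proof}

This is the only place where the lower bounds use general position. The next example shows how the lemma is applied, and why a third edge cannot be counted.

\begin{example}\label{ex:prism}
Let $G$ be the triangular prism, with triangles $x_1x_2x_3$ and $y_1y_2y_3$ and rungs $x_iy_i$. It is $3$-valent, and it is $3$-edge-connected by Section~\ref{sec:sharp}, so \eqref{eq:main} predicts $D\le 2+\frac{6-2}{2}=4$. A single vertex has $D=2$. Lemma~\ref{lem:glue} gives $D(\{x_1,x_2\})\le 2+2-1=3$ and then $D(\{x_1,x_2,x_3\})\le 3+2-2=3$, as two edges join $x_3$ to $\{x_1,x_2\}$. The same holds for the other triangle, and joining the triangles gives $D(V)\le 3+3-2=4$. The quantity $D-2$, summed over the pieces, started at $0$ and rose by at most $1$ at each of the two steps that used a single edge. The order matters: joining first the ends of each rung takes three such steps and yields only $D\le5$.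

The value $4$ occurs. Suppose that the lines of the three rungs pass through a common point $o$, as in Figure~\ref{fig:prism}. Rotate the triangle $x_1x_2x_3$ about $o$ and keep the $y_i$ at rest. Each $x_i$ moves perpendicularly to its rung, so this is a motion, and it is not trivial because it is nonzero and vanishes at $y_1$ and $y_2$. The three rungs impose only two independent conditions, although no three vertices are collinear.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (90:2.5) -- (210:2.5) -- (330:2.5) -- cycle;
\draw[thick] (90:1) -- (210:1) -- (330:1) -- cycle;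
\draw[thick] (90:1) -- (90:2.5) (210:1) -- (210:2.5) (330:1) -- (330:2.5);
\draw[dashed] (0,0) -- (90:1) (0,0) -- (210:1) (0,0) -- (330:1);
\draw[->] (90:1) -- ++(180:0.55);
\draw[->] (210:1) -- ++(300:0.55);
\draw[->] (330:1) -- ++(60:0.55);
\fill (90:1) circle (2pt) node[right] {$x_1$};
\fill (210:1) circle (2pt) node[above left] {$x_2$};
\fill (330:1) circle (2pt) node[below] {$x_3$};
\fill (90:2.5) circle (2pt) node[above] {$y_1$};
\fill (210:2.5) circle (2pt) node[left] {$y_2$};
\fill (330:2.5) circle (2pt) node[right] {$y_3$};
\draw[fill=white] (0,0) circle (2pt) node[below] {$o$};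
\end{tikzpicture}
\caption{The triangular prism in general position, with the lines of the three rungs $x_iy_i$ meeting at a point $o$ that is not a vertex. Rotating the inner triangle about $o$ (arrows) with the outer triangle at rest preserves all nine edge lengths to first order.}
\label{fig:prism}
\end{figure}

We now make this count into an invariant. Contracting pieces of a simple graph creates parallel edges, so we work with \emph{multigraphs}: finite, with nonempty vertex set, without loops, and possibly with parallel edges. The notation $\partial X$ and the definition of $d$-edge-connectivity carry over, with edges counted with multiplicity. Let $H$ be a multigraph on $V$. We write $e(H)$ for its number of edges and $H[X]$ for the multigraph induced on $X$. For a partition $\sigma$ of $V$ into $|\sigma|$ parts, the \emph{quotient} $H/\sigma$ has the parts as vertices and one edge for each edge of $H$ that joins different parts. A quotient of $H/\sigma$ is a quotient of $H$ by a coarsening of $\sigma$, and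
\begin{equation}\label{eq:handshake}
2e(H/\sigma)=\sum_{P\in\sigma}|\partial P| .
\end{equation}

Let $H$ be connected with $k$ vertices. A \emph{merging sequence} starts from the partition into singletons and in each of $k-1$ steps replaces two parts that are joined by at least one edge by their union. A step is \emph{costly} if exactly one edge joins the two parts and \emph{free} if at least two do. Let $b(H)$ be the least number of costly steps in a merging sequence. In a tree every step is costly, so $b=k-1$. For a complete graph with $k\ge2$ vertices $b=1$: the first step in a simple graph is costly, and after it each further vertex is joined to the growing part by at least two edges.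

\begin{lemma}\label{lem:rank}
If $G$ is a connected simple graph with $m\ge3$ vertices and $\mathbf p$ is in general position, then $r(G(\mathbf p))\ge 2m-2-b(G)$.
\end{lemma}

\begin{proof}
Follow a merging sequence with $b(G)$ costly steps and consider $\sum_P(D(P)-2)$, the sum over the current parts. It is $0$ at the start. Merging $X$ and $Y$ changes it by $D(X\cup Y)-D(X)-D(Y)+2$, which by Lemma~\ref{lem:glue} is at most $1$ for a costly step and at most $0$ for a free step. At the end the sum is $D(V)-2$, so $D(V)\le 2+b(G)$, and $r(G(\mathbf p))=2m-D(V)$.
\end{proof}

What remains is to prove $b(G)\le\frac{m-2}{d-1}$. We shall use two ways of constructing merging sequences.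

\begin{lemma}\label{lem:b}
Let $H$ be a multigraph on $V$.
\begin{enumerate}
\item[(a)] If $H$ is connected and every part of the partition $\sigma$ induces a connected multigraph, then $b(H)\le\sum_{P\in\sigma}b(H[P])+b(H/\sigma)$.
\item[(b)] If $H/\tau$ has parallel edges for every partition $\tau$ with $|\tau|\ge2$, then $H$ is connected and $b(H)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Perform optimal merging sequences inside the parts, one part after another, and then an optimal merging sequence of $H/\sigma$. The number of edges between the two sets merged in a step is the same in $H$ as in $H[P]$ or in $H/\sigma$. (b) As long as at least two parts remain, some two of them are joined by at least two edges, so a free step is available.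
\end{proof}

\section{Strong and sparse multigraphs}\label{sec:surplus}

Lemma~\ref{lem:b}(a) invites an induction over parts and quotient. The hypotheses of Theorem~\ref{thm:main} do not survive it: edge-connectivity passes to quotients but not to induced subgraphs, and regularity passes to neither. We need a class of multigraphs that can be split within the class, and a bound that adds up over the splitting. Both come from one linear count. For an integer $n$ and a multigraph $H$ with $k$ vertices define the \emph{$n$-surplus}
\[
s_n(H)=2e(H)-n(k-1).
\]
It vanishes for $k=1$, and $s_{n+1}(H)=s_n(H)-(k-1)$. Since $e(H)=\sum_Pe(H[P])+e(H/\sigma)$ and $k-1=\sum_P(|P|-1)+(|\sigma|-1)$, the surplus is additive: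
\begin{equation}\label{eq:additive}
s_n(H)=\sum_{P\in\sigma}s_n(H[P])+s_n(H/\sigma)\qquad\text{for every partition }\sigma .
\end{equation}
We call $H$
\begin{itemize}
\item \emph{$n$-strong} if $s_n(H/\sigma)\ge0$ for every partition $\sigma$ of $V$, that is, $2e(H/\sigma)\ge n(|\sigma|-1)$;
\item \emph{$n$-sparse} if $s_n(H[X])\le0$ for every $\emptyset\ne X\subseteq V$, that is, $2e(H[X])\le n(|X|-1)$.
\end{itemize}
Quotients of an $n$-strong multigraph are $n$-strong, and induced subgraphs of an $n$-sparse multigraph are $n$-sparse. An $n$-strong multigraph is $(n-1)$-strong. For $n\ge1$ it is connected, since a partition into two parts has $2e(H/\sigma)\ge n>0$. Strength is an averaged form of edge-connectivity: by \eqref{eq:handshake},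
\begin{equation}\label{eq:connstrong}
H\ \text{$d$-edge-connected},\ |\sigma|\ge2\quad\Longrightarrow\quad s_d(H/\sigma)\ge d|\sigma|-d(|\sigma|-1)=d ,
\end{equation}
so a $d$-edge-connected multigraph is $d$-strong.

The class for the induction consists of the multigraphs that are $n$-strong and $(n+1)$-sparse. They satisfy $n(k-1)\le 2e(H)\le(n+1)(k-1)$, and the complete graphs $K_n$ and $K_{n+1}$, both with $b=1$, have edge counts at the lower and at the upper end of this range. A bound for $b$ that is linear in $k-1$ and $e(H)$ is additive, and exactly one such function takes the value $1$ at both $K_n$ and $K_{n+1}$. For $n\ge2$ it is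
\[
T_n(H)=\frac{n(k-1)-e(H)}{\binom n2}=\frac{k-1}{n-1}-\frac{s_n(H)}{n(n-1)} ,
\]
and the identities behind \eqref{eq:additive} give
\begin{equation}\label{eq:Tadditive}
T_n(H)=\sum_{P\in\sigma}T_n(H[P])+T_n(H/\sigma).
\end{equation}

\begin{proposition}\label{prop:key}
Let $n\ge2$. If a multigraph $H$ is $n$-strong and $(n+1)$-sparse, then $b(H)\le T_n(H)$.
\end{proposition}

Both hypotheses are needed. For $n\ge3$ a single edge is $(n+1)$-sparse and has $T_n=2/n<1=b$. A complete graph with $k>2n$ vertices has $e>n(k-1)$, so $T_n<0$; it is $n$-strong by \eqref{eq:connstrong}, since a set of $s$ vertices has a cut of $s(k-s)\ge k-1$ edges. We prove the proposition in the next section and first deduce the main theorem.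

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $G$ is simple and $d$-valent, $m\ge d+1\ge3$. By \eqref{eq:connstrong}, $G$ is $d$-strong. It is also $(d+1)$-sparse. For $\emptyset\ne X\subsetneq V$, regularity and edge-connectivity give $2e(G[X])=d|X|-|\partial X|\le d(|X|-1)$, and for $X=V$ we have $2e(G)=dm\le(d+1)(m-1)$ because $m\ge d+1$. Finally $s_d(G)=dm-d(m-1)=d$. Proposition~\ref{prop:key} with $n=d$ gives
\[
b(G)\le\frac{m-1}{d-1}-\frac{d}{d(d-1)}=\frac{m-2}{d-1},
\]
and Lemma~\ref{lem:rank} gives \eqref{eq:main}.
\end{proof}

\begin{remark}\label{rem:density}
Lemma~\ref{lem:rank} and Proposition~\ref{prop:key} give a bound in terms of the edge density. If $n\ge2$, a simple graph $G$ with $m\ge3$ vertices is $n$-strong and $(n+1)$-sparse, and $\mathbf p$ is in general position, then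
\[
r(G(\mathbf p))\ge 2(m-1)-\frac{m-1}{n-1}+\frac{2|E|-n(m-1)}{n(n-1)} .
\]
\end{remark}

\section{The combinatorial estimate}\label{sec:induction}

To apply Lemma~\ref{lem:b}(a) and \eqref{eq:Tadditive} we need a partition whose parts are strong and whose quotient is sparse, since these are the two properties that are not inherited for free. A partition at which $H$ is weakest has both, up to one inequality. Let $H$ have at least two vertices. A partition $\sigma$ is \emph{$n$-minimal} if $|\sigma|\ge2$ and $s_n(H/\sigma)$ is as small as possible among partitions with at least two parts.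

\begin{lemma}\label{lem:parts}
Let $\sigma$ be a partition of $V(H)$ such that $s_n(H/\sigma')\ge s_n(H/\sigma)$ for every refinement $\sigma'$ of $\sigma$. Then $H[P]$ is $n$-strong for every $P\in\sigma$. This applies in particular to an $n$-minimal partition.
\end{lemma}

\begin{proof}
Let $\rho$ be a partition of $P$ and let $\sigma'$ arise from $\sigma$ by replacing $P$ with the parts of $\rho$. Then $e(H/\sigma')=e(H/\sigma)+e(H[P]/\rho)$ and $|\sigma'|-1=(|\sigma|-1)+(|\rho|-1)$. Hence $s_n(H[P]/\rho)=s_n(H/\sigma')-s_n(H/\sigma)\ge0$.
\end{proof}

The quotient $K$ by an $n$-minimal partition can fail to be $(n+1)$-sparse only through its total number of edges. The next lemma shows that such a quotient, if its surplus is not too large, has so few vertices and so many edges that it can be merged at no cost.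

\begin{lemma}\label{lem:quotient}
Let $n\ge2$, let $H$ be an $n$-strong multigraph on $V$ with $|V|\ge2$, and let $\sigma$ be $n$-minimal. Put $K=H/\sigma$, $h=|\sigma|-1\ge1$ and $\psi=s_n(K)\ge0$.
\begin{enumerate}
\item[(a)] $\psi\le 2|\partial Q|-n$ for every $\emptyset\ne Q\subsetneq V$.
\item[(b)] $s_n(K[Z])\le0$ for every $\emptyset\ne Z\subsetneq V(K)$.
\item[(c)] If $\psi\le h$, then $K$ is $n$-strong and $(n+1)$-sparse.
\item[(d)] If $h<\psi\le n+2$, then $b(K)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The partition $\{Q,V\setminus Q\}$ has $n$-surplus $2|\partial Q|-n$.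

(b) Merging the parts in $Z$ gives a coarsening $\sigma'$ of $\sigma$ with at least two parts. By \eqref{eq:additive} in $K$ and minimality, $\psi=s_n(K[Z])+s_n(H/\sigma')\ge s_n(K[Z])+\psi$.

(c) $K$ is $n$-strong as a quotient of $H$. For proper $Z$, part (b) gives $s_{n+1}(K[Z])\le s_n(K[Z])\le0$, and $s_{n+1}(K)=\psi-h\le0$.

(d) By Lemma~\ref{lem:b}(b) it suffices to exclude a coarsening $\tau$ of $\sigma$ with $h'+1\ge2$ parts for which $H/\tau$ is simple. For such a $\tau$ every part $Q$ has $|\partial Q|\le h'$, so (a) gives
\[
2h'\ge 2|\partial Q|\ge\psi+n\ge h+1+n\ge h'+1+n ,
\]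
that is, $h'\ge n+1$. Then $n+1\le h'\le h\le\psi-1\le n+1$, so $h'=h=n+1$, $\tau=\sigma$ and $\psi=n+2$. Now (a) gives $|\partial Q|\ge n+1$ for each of the $n+2$ parts, and \eqref{eq:handshake} gives $2e(K)\ge(n+1)(n+2)=n^2+3n+2$. But $2e(K)=nh+\psi=n^2+2n+2$, a contradiction.
\end{proof}

One difficulty is left. The $n$-minimal partition may be the partition into singletons, and then the splitting makes no progress. In that case Lemma~\ref{lem:quotient}(b) says that all proper induced subgraphs are $n$-sparse, one level better than assumed. This lets us split along an $(n-1)$-minimal partition and use the bound $T_{n-1}$, which is at most $T_n$ for $H$. Indeed, for $n\ge3$, substituting $s_{n-1}(H)=s_n(H)+k-1$ gives $T_{n-1}(H)=\frac{k-1}{n-1}-\frac{s_n(H)}{(n-1)(n-2)}$, and therefore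
\begin{equation}\label{eq:shift}
T_n(H)=T_{n-1}(H)+\frac{2s_n(H)}{n(n-1)(n-2)} .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
We use induction on $k+n$, where $k=|V(H)|$. For $k=1$ both sides are $0$. Let $k\ge2$ and let $a$ be the minimum degree of $H$. Sparsity gives $ak\le 2e(H)\le(n+1)(k-1)<(n+1)k$, so $a\le n$. Fix an $n$-minimal partition $\sigma$, with $K$, $h$, $\psi$ as in Lemma~\ref{lem:quotient}. Part (a) of that lemma, applied to a vertex of degree $a$, gives
\begin{equation}\label{eq:psi}
0\le\psi\le 2a-n\le n .
\end{equation}

\emph{Case 1: $\sigma$ is not the partition into singletons.} Then $K$ and all parts have fewer than $k$ vertices. Each $H[P]$ is $n$-strong by Lemma~\ref{lem:parts} and inherits $(n+1)$-sparsity, so $b(H[P])\le T_n(H[P])$ by induction. By Lemma~\ref{lem:b}(a) and \eqref{eq:Tadditive} it suffices to show $b(K)\le T_n(K)$. If $\psi\le h$, this follows from Lemma~\ref{lem:quotient}(c) and induction. If $\psi>h$, then $b(K)=0$ by Lemma~\ref{lem:quotient}(d) and \eqref{eq:psi}, while $T_n(K)=\frac{nh-\psi}{n(n-1)}\ge0$ because $\psi\le n\le nh$.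

\emph{Case 2: $\sigma$ is the partition into singletons and $n=2$.} Now $K=H$, and $\psi=2(e(H)-k+1)$ is even, so $\psi\in\{0,2\}$ by \eqref{eq:psi}. If $\psi=0$, then $T_2(H)=k-1$, the total number of steps. If $\psi=2$, then $T_2(H)=k-2$, and we need a merging sequence with one free step. Since $e(H)=k$, there is a cycle $v_1\cdots v_\ell$, where $\ell=2$ means two parallel edges. Merge $v_1,\dots,v_{\ell-1}$ along the path that they form. Two edges of the cycle join $v_\ell$ to this part, so adding $v_\ell$ is free, and since $H$ is connected the sequence can be completed.

\emph{Case 3: $\sigma$ is the partition into singletons and $n\ge3$.} Again $K=H$; put $s=s_n(H)=\psi\ge0$. By Lemma~\ref{lem:quotient}(b), $H[X]$ is $n$-sparse for every $\emptyset\neq X\subsetneq V$. The multigraph $H$ is $(n-1)$-strong and $n-1\ge2$. Let $\sigma'$ be an $(n-1)$-minimal partition, and put $K'=H/\sigma'$, $h'=|\sigma'|-1$ and $\psi'=s_{n-1}(K')$. Each part $P\in\sigma'$ is a proper subset of $V$, so $H[P]$ is $n$-sparse, and it is $(n-1)$-strong by Lemma~\ref{lem:parts}. Induction gives $b(H[P])\le T_{n-1}(H[P])$. By Lemma~\ref{lem:b}(a), \eqref{eq:Tadditive} for $n-1$ and \eqref{eq:shift},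 it suffices to show
\begin{equation}\label{eq:goal}
b(K')\le T_{n-1}(K')+\frac{2s}{n(n-1)(n-2)},\qquad\text{where } T_{n-1}(K')=\frac{(n-1)h'-\psi'}{(n-1)(n-2)} .
\end{equation}

If $\psi'\le h'$, then $K'$ is $(n-1)$-strong and $n$-sparse by Lemma~\ref{lem:quotient}(c). It has at most $k$ vertices and the parameter has dropped to $n-1$, so induction gives $b(K')\le T_{n-1}(K')$, and \eqref{eq:goal} follows from $s\ge0$.

Let $\psi'>h'$. Lemma~\ref{lem:quotient}(a) gives $\psi'\le 2a-(n-1)\le n+1=(n-1)+2$, so $b(K')=0$ by Lemma~\ref{lem:quotient}(d). It remains to show that the right side of \eqref{eq:goal} is nonnegative. If $h'\ge2$, then $\psi'\le n+1\le 2(n-1)\le h'(n-1)$ because $n\ge3$, and both terms are nonnegative. If $h'=1$, let $c=e(K')$. Then $\psi'=2c-(n-1)$, so $c\le a\le n$, and the right side of \eqref{eq:goal} equals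
\[
\frac{2\bigl(n(n-1-c)+s\bigr)}{n(n-1)(n-2)} .
\]
This is nonnegative if $c\le n-1$. In the remaining case $c=a=n$ the term $T_{n-1}(K')$ is negative and the correction in \eqref{eq:shift} is needed. Here all degrees are at least $n$, so $s\ge nk-n(k-1)=n$, and $n(n-1-c)+s=s-n\ge0$.
\end{proof}

\section{Graphs that are not regular}\label{sec:nonregular}

In the proof of Theorem~\ref{thm:main} regularity served only to make $G$ $(d+1)$-sparse. A general $d$-edge-connected graph may contain dense clusters, and then Proposition~\ref{prop:key} does not apply. Dense clusters should be cheap to merge, so we split them off; they turn out to be strong at the next level.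

\begin{lemma}\label{lem:clusters}
If a multigraph $H$ is not $(n+1)$-sparse, then there is a partition $\pi$ of $V(H)$, other than the partition into singletons and possibly equal to $\{V(H)\}$, such that $H[P]$ is $(n+1)$-strong for every $P\in\pi$.
\end{lemma}

\begin{proof}
Let $\pi$ minimize $s_{n+1}(H/\pi)$ over all partitions, including the one with a single part. The parts are $(n+1)$-strong by Lemma~\ref{lem:parts}. Choose $X$ with $s_{n+1}(H[X])>0$. By \eqref{eq:additive}, the partition into $X$ and singletons has the value $s_{n+1}(H)-s_{n+1}(H[X])$, which is less than the value $s_{n+1}(H)$ of the partition into singletons. So the latter is not a minimizer.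
\end{proof}

To estimate $b$ on the clusters we need a bound under strength alone.

\begin{lemma}\label{lem:strong}
If $n\ge2$ and $H$ is an $n$-strong multigraph with $k$ vertices, then $b(H)\le\frac{k-1}{n-1}$.
\end{lemma}

\begin{proof}
We use induction on $k$, for all $n$ at once. For $k=1$ both sides are $0$. Let $k\ge2$. An $n$-strong multigraph has $n(k-1)\le 2e(H)$, so there is a largest $n$ for which $H$ is $n$-strong. The bound decreases as $n$ grows, so we may assume that $n$ is this largest value. If $H$ is $(n+1)$-sparse, then Proposition~\ref{prop:key} and $s_n(H)\ge0$ give the claim. Otherwise take $\pi$ as in Lemma~\ref{lem:clusters}. Since $H$ is not $(n+1)$-strong, $\pi\ne\{V(H)\}$, so the parts and the quotient have fewer than $k$ vertices. All of them are $n$-strong. Induction and Lemma~\ref{lem:b}(a) give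
\[
b(H)\le\sum_{P\in\pi}\frac{|P|-1}{n-1}+\frac{|\pi|-1}{n-1}=\frac{k-1}{n-1}.\qedhere
\]
\end{proof}

For a $d$-edge-connected graph this yields $\frac{k-1}{d-1}$, which misses the target by $\frac1{d-1}$. The saving comes from the surplus $d$ in \eqref{eq:connstrong}, and it can be passed on to the quotient, which is again $d$-edge-connected.

\begin{lemma}\label{lem:connected}
If $d\ge2$ and $H$ is a $d$-edge-connected multigraph with $k\ge2$ vertices, then $b(H)\le\frac{k-2}{d-1}$.
\end{lemma}

\begin{proof}
We use induction on $k$. Suppose first that $k\le d$. For $|\tau|\ge2$ the quotient $H/\tau$ has minimum degree at least $d$ and at most $d$ vertices, so it is not simple. Lemma~\ref{lem:b}(b) gives $b(H)=0\le\frac{k-2}{d-1}$.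

Let $k\ge d+1$. By \eqref{eq:connstrong}, $H$ is $d$-strong and $s_d(H)\ge d$. If $H$ is $(d+1)$-sparse, then Proposition~\ref{prop:key} gives $b(H)\le\frac{k-1}{d-1}-\frac{1}{d-1}=\frac{k-2}{d-1}$. Otherwise take $\pi$ as in Lemma~\ref{lem:clusters} with $n=d$. Lemma~\ref{lem:strong} with $n=d+1$ gives $b(H[P])\le\frac{|P|-1}{d}$ for $P\in\pi$. If $\pi=\{V(H)\}$, this reads $b(H)\le\frac{k-1}{d}$, and $\frac{k-1}d\le\frac{k-2}{d-1}$ because $d(k-2)-(d-1)(k-1)=k-d-1\ge0$. If $\pi\ne\{V(H)\}$, then $H/\pi$ is $d$-edge-connected, since its cuts are cuts of $H$, and $2\le|\pi|<k$. Induction and Lemma~\ref{lem:b}(a) give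
\[
b(H)\le\sum_{P\in\pi}\frac{|P|-1}{d-1}+\frac{|\pi|-2}{d-1}=\frac{k-2}{d-1}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Since $m\ge2$, each $\{v\}$ is a proper subset of $V$, so all degrees are at least $d$, and $m\ge d+1\ge3$ because $G$ is simple. Lemmas~\ref{lem:rank} and~\ref{lem:connected} give \eqref{eq:main}.
\end{proof}

The hypothesis $m\ge2$ is needed: a single vertex satisfies the cut condition vacuously and has rank $0<\frac1{d-1}$.

\section{Sharpness}\label{sec:sharp}

The prism of Figure~\ref{fig:prism} arises from $K_4$ by replacing one vertex, placed at $o$, with a triangle whose vertices lie on the lines of the three old edges. The same operation works for every $d$. It adds $d-1$ vertices and at least one degree of freedom, which is the rate that \eqref{eq:main} allows.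

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Let $d\ge3$. The rank is an integer, so equality in \eqref{eq:main} forces $(d-1)\mid(m-2)$. The integers $m\ge d+1$ with this property are $m=d+1+t(d-1)$ for $t\ge0$, and we construct examples with $D=2+\frac{m-2}{d-1}$ by induction on $t$.

For $t=0$ take $K_{d+1}$ in general position. It is $d$-valent, and it is $d$-edge-connected because $s(d+1-s)-d=(s-1)(d-s)\ge0$ for $1\le s\le d$. The trivial motions give $D\ge3$ and Theorem~\ref{thm:main} gives $D\le3$.

Now let $G=(V,E)$ be $d$-valent and $d$-edge-connected, with $\mathbf p$ in general position and $D=2+\frac{m-2}{d-1}$. Let $x$ be a vertex with neighbors $y_1,\dots,y_d$, and put $W=V\setminus\{x\}$ and $o=\mathbf p(x)$. Let $G'$ arise from $G$ by deleting $x$, adding a complete graph on a set $C=\{x_1,\dots,x_d\}$ of new vertices, and joining $x_i$ to $y_i$ for each $i$. Then $G'$ is simple and $d$-valent with $m'=m+d-1$ vertices. Let $\ell_i$ be the line through $o$ and $\mathbf p(y_i)$.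

\emph{General position.} Keep $\mathbf p$ on $W$ and place $x_1,\dots,x_d$ one after another, with $x_i$ on $\ell_i\setminus\{o\}$. Since $\mathbf p$ is in general position, the lines $\ell_i$ are distinct, so any two meet only in $o$, and $y_i$ is the only vertex of $W$ on $\ell_i$. When $x_i$ is to be placed, no $x_j$ with $j<i$ lies on $\ell_i$. So a line through two vertices of $W\cup\{x_1,\dots,x_{i-1}\}$ differs from $\ell_i$ and meets it in at most one point. Placing $x_i$ away from these finitely many points and from $o$ preserves general position. We denote the new configuration by $\mathbf p'$.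

\emph{Edge-connectivity.} Consider a cut of $G'$. If $C$ lies on one side, the other side is a nonempty subset of $W$ with the same number of cut edges as in $G$, which is at least $d$. If $C$ is split into $s$ and $d-s$ vertices with $2\le s\le d-2$, then $d\ge4$ and the edges inside $C$ alone contribute $s(d-s)\ge 2(d-2)\ge d$, where the first inequality is $(s-2)(d-2-s)\ge0$. Otherwise one side $A$ contains exactly one vertex of $C$, say $x_1$. The edges inside $C$ contribute $d-1$, and we need one more cut edge. If $y_1\notin A$, take $x_1y_1$. If $y_1\in A$, then $A_0=A\setminus\{x_1\}$ is a nonempty subset of $W$, so at least $d$ edges of $G$ leave $A_0$. Such an edge either ends in $W\setminus A$ and is a cut edge of $G'$, or has the form $xy_j$ with $y_j\in A_0$, and then $x_jy_j$ is a cut edge of $G'$ unless $j=1$. This gives at least $d-1\ge1$ cut edges that are not inside $C$.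

\emph{Motions.} Given a motion $q$ of $(G,\mathbf p)$, define $q'=q$ on $W$ and $q'(x_i)=q(x)$ for all $i$. Condition \eqref{eq:motion} holds for edges inside $W$ as before, for edges inside $C$ because the velocities agree, and for $x_iy_i$ because $\mathbf p'(x_i)-\mathbf p(y_i)$ is a multiple of $\mathbf p(x)-\mathbf p(y_i)$. The map $q\mapsto q'$ is linear and injective, so its image has dimension $D$. Next let $w=0$ on $W$ and $w(x_i)=J(\mathbf p'(x_i)-o)$. On $C$ this is a trivial motion, and $w(x_i)$ is perpendicular to $\ell_i$, which contains the edge $x_iy_i$. So $w$ is a motion of $(G',\mathbf p')$. It is not of the form $q'$, because $w(x_1)\ne w(x_2)$. Hence the space of motions of $(G',\mathbf p')$ has dimension at least $D+1=2+\frac{m'-2}{d-1}$, and Theorem~\ref{thm:main} shows that equality holds.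
\end{proof}

\section{Edge-connectivity is needed}\label{sec:needed}

A $d$-valent graph can spend almost all of its edges inside small clusters. Each cluster keeps its three trivial motions, and the few edges between clusters remove only as many degrees of freedom as there are such edges.

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $d\ge5$. For $i\in\mathbb Z/4\mathbb Z$ let $B_i$ be a copy of $K_{d+1}$ with one edge $u_iv_i$ removed. Let $G$ be the disjoint union of the $B_i$ together with the four edges $v_iu_{i+1}$, and let $\mathbf p$ be any configuration in general position. Then $G$ is $d$-valent with $m=4(d+1)$ vertices. It is $2$-edge-connected: a cut that splits some $B_i$ contains at least $d-1\ge2$ edges of $B_i$, because $K_{d+1}$ is $d$-edge-connected, and a cut that splits no $B_i$ is a cut of a $4$-cycle. Each $B_i$ has a space of motions of dimension at least $3$, and the four added edges impose four linear equations, so $D\ge 12-4=8$. Inequality \eqref{eq:main} would require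
\[
D\le 2+\frac{4d+2}{d-1}=6+\frac{6}{d-1}<8 .\qedhere
\]
\end{proof}

In the proof of Theorem~\ref{thm:main} the step that fails for this graph is strength: the quotient by the partition into the four clusters is a $4$-cycle, with $d$-surplus $8-3d<0$.

\begin{thebibliography}{9}

\bibitem{Luo}
Shisen Luo, \emph{Lower bound for the rank of rigidity matrix of 4-valent graphs under various connectivity assumptions}, arXiv:1207.3319 (2012).

\end{thebibliography}
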